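\title{Holomorphic $\mathrm{SL}_2(\mathbb C)$-structures on manifolds of Fujiki class $\mathcal C$}

\begin{abstract}
Let $X$ be a compact complex manifold of dimension $n\ge 3$ in Fujiki class $\mathcal C$ whose tangent bundle is the symmetric power $S^{n-1}E$ of a rank two bundle $E$ with trivial determinant. We prove that $X$ admits a finite unramified covering by a compact complex torus, as conjectured by Biswas and Dumitrescu. The same holds if $E$ is arbitrary and the real first Chern class of $X$ vanishes. The main step is to show that $X$ is K\"ahler: we exhibit $TX$ as a quotient of an iterated extension of hermitian flat bundles, so that it has metrics of arbitrarily small negative curvature, and then smooth a K\"ahler current. We also classify these structures, and show that for even $n$ and trivial determinant $X$ is the quotient of a torus by a cyclic group of odd order at most $n-1$, a bound that is attained.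
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds in this paper are connected. Let $X$ be a compact complex manifold of dimension $n$. A \emph{holomorphic $\mathrm{GL}_2(\mathbb C)$-structure} on $X$ is a pair $(E,\varphi)$, where $E$ is a holomorphic vector bundle of rank two and $\varphi\colon TX\to S^{n-1}E$ is an isomorphism of the holomorphic tangent bundle with the $(n-1)$-fold symmetric power of $E$. If the line bundle $N=\bigwedge^2E$ is trivial, the pair is a \emph{holomorphic $\mathrm{SL}_2(\mathbb C)$-structure}.

Such a structure identifies each tangent space with the space of binary forms of degree $n-1$. The pure powers $s^{n-1}$, $s\in E_x$, form a cone over a rational normal curve in $\mathbb P(T_xX)$, and the structure group of $TX$ is reduced from $\mathrm{GL}_n(\mathbb C)$ to a group of dimension $4$ (or $3$), whatever $n$ is. For $n=3$ this is a familiar geometry. If $e_1,e_2$ is a local frame of $E$, then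
\[
q\bigl(a\,e_1^2+2b\,e_1e_2+c\,e_2^2\bigr)=(ac-b^2)\,(e_1\wedge e_2)^{\otimes 2}
\]
is a nondegenerate quadratic form on $TX=S^2E$ with values in $N^2$, independent of the frame, and its null vectors are the squares $s^2$. So a $\mathrm{GL}_2(\mathbb C)$-structure on a threefold defines a holomorphic conformal structure, and an $\mathrm{SL}_2(\mathbb C)$-structure defines a holomorphic Riemannian metric.

The basic compact examples are complex tori, with $E$ trivial and $\varphi$ translation invariant, and their free quotients by finite groups that preserve the structure. For $n\ge3$ the following facts are recorded in \cite{BD}. A compact K\"ahler manifold with a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure admits a finite unramified covering by a compact complex torus. A Moishezon manifold (one that is bimeromorphic to a projective manifold) bearing a holomorphic Cartan geometry, in particular a holomorphic conformal structure, is projective. Consequently, a Moishezon manifold with a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure is covered by an abelian variety. A compact complex manifold is in \emph{Fujiki class $\mathcal C$} if it is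 bimeromorphic to a compact K\"ahler manifold. This class contains both the K\"ahler and the Moishezon manifolds, and it relates to the former as Moishezon manifolds relate to projective ones. One therefore expects the same conclusion, and Biswas and Dumitrescu \cite{BD} conjecture that a manifold of class $\mathcal C$ and dimension $n\ge3$ with a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure is covered by a compact complex torus. We prove this.

\begin{theorem}\label{thm:SL}
Let $X$ be a compact complex manifold of dimension $n\ge3$ in class $\mathcal C$ with a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure. Then $X$ admits a finite unramified covering by a compact complex torus.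
\end{theorem}

\begin{theorem}\label{thm:GL}
Let $X$ be a compact complex manifold of dimension $n\ge3$ in class $\mathcal C$ with a holomorphic $\mathrm{GL}_2(\mathbb C)$-structure, and assume $c_1(TX)=0$ in $H^2(X,\mathbb R)$. Then $X$ admits a finite unramified covering by a compact complex torus.
\end{theorem}

Since $\det S^{n-1}E\cong N^{n(n-1)/2}$, Theorem~\ref{thm:SL} is a special case of Theorem~\ref{thm:GL}. Once the torus is there, the structure itself can be described completely.

\begin{theorem}\label{thm:class}
Let $n\ge3$, let $G$ be $\mathrm{SL}_2(\mathbb C)$ or $\mathrm{GL}_2(\mathbb C)$, let $V=S^{n-1}\mathbb C^2$, and let $\rho_n\colon G\to\mathrm{GL}(V)$ be the natural representation.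
\begin{enumerate}
\item[(i)] The pairs consisting of a manifold $X$ of dimension $n$ in class $\mathcal C$ and a holomorphic $G$-structure on $X$, with $c_1(TX)=0$ in $H^2(X,\mathbb R)$ if $G=\mathrm{GL}_2(\mathbb C)$, are, up to isomorphism, exactly the following: $X=V/\Pi$, where $\Pi$ is a discrete cocompact group of affine transformations acting freely and properly discontinuously on $V$, with linear part $\ell=\rho_n\circ\sigma$ for a homomorphism $\sigma\colon\Pi\to G$ with finite image; $E=(V\times\mathbb C^2)/\Pi$, with $\Pi$ acting on $\mathbb C^2$ through $\sigma$; and $\varphi$ is induced by the identity $TV=V\times V=S^{n-1}(V\times\mathbb C^2)$. Thus $X$ is a free quotient of the torus $V/\ker\sigma$ by the finite group $\sigma(\Pi)\subset G$, and on this torus $E$ is trivial and $\varphi$ is translation invariant.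
\item[(ii)] If $G=\mathrm{SL}_2(\mathbb C)$ and $n$ is even, then $\sigma(\Pi)$ is cyclic of odd order at most $n-1$. Thus $X$ is the quotient of a torus by a free action of a cyclic group of odd order at most $n-1$. The bound $n-1$ is attained for every even $n\ge4$.
\end{enumerate}
\end{theorem}

None of the three hypotheses of Theorem~\ref{thm:GL} can be dropped.

\begin{example}\label{ex:hyp}
(a) \emph{Class $\mathcal C$.} Let $\Gamma\subset\mathrm{SL}_2(\mathbb C)$ be a cocompact lattice and $X=\mathrm{SL}_2(\mathbb C)/\Gamma$. Right invariant vector fields descend to $X$, so $TX\cong\mathcal O^3=S^2(\mathcal O^2)$. The universal cover of $X$ is $\mathrm{SL}_2(\mathbb C)$, which is homotopy equivalent to $S^3$ and not contractible, so $X$ is not covered by a torus.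

(b) \emph{Dimension $n\ge3$.} For $n=2$ one may take $E=TX$, and an $\mathrm{SL}_2(\mathbb C)$-structure exists as soon as the canonical bundle is trivial. A K3 surface has one and is simply connected.

(c) \emph{Vanishing of $c_1$.} Let $X$ be the projective threefold of Lagrangian planes $W$ in the symplectic space $\mathbb C^4$. Its tangent space at $W$ consists of the symmetric maps $W\to\mathbb C^4/W\cong W^*$, so $TX=S^2E$ with $E$ the dual of the tautological bundle. The planes $W$ with $l\subset W\subset l^\perp$, for a fixed line $l$, form a rational curve in $X$. A manifold covered by a torus contains no rational curve, since a map from $\mathbb P^1$ lifts to $\mathbb C^n$ and is constant.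
\end{example}

\section{Two model cases and the plan of the proof}\label{sec:model}

A manifold $X$ in class $\mathcal C$ is dominated by a K\"ahler manifold: there is a holomorphic map $\mu\colon X'\to X$, with $X'$ compact K\"ahler, that is biholomorphic over the complement of an analytic set $S\subset X$ of codimension at least two (Section~\ref{sec:tools}). The difficulty is that the K\"ahler metric lives on $X'$ and the structure lives on $X$. The structure cannot be expected to lift: manifolds with an $\mathrm{SL}_2(\mathbb C)$-structure contain no rational curves (Lemma~\ref{lem:norat}), while already the blow-up of a point creates them. Every use of K\"ahler geometry must therefore be made on $X'$ and carried to $X$ across $S$.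

\subsection*{The case of trivial $E$}
Suppose $E\cong\mathcal O^2$. Then $TX$ is trivial, and there are holomorphic $1$-forms $\alpha_1,\dots,\alpha_n$ that form a basis of $T_x^*X$ at each point. The forms $\mu^*\alpha_j$ are holomorphic on a compact K\"ahler manifold, hence closed, so $d\alpha_j=0$ on $X\setminus S$ and by continuity on $X$. Then $\omega_0=i\sum_j\alpha_j\wedge\bar\alpha_j$ is a K\"ahler form. Locally $\alpha_j=dz_j$ for coordinates $z_j$, so $\omega_0$ is flat, and by Bieberbach's theorem $X$ is covered by a torus. On $\mathrm{SL}_2(\mathbb C)/\Gamma$ the argument breaks at the first step: the dual vector fields do not commute, so the $\alpha_j$ are not all closed.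

\subsection*{An extension of trivial bundles}
Let $n=3$ and suppose that $E$ is an extension $0\to\mathcal O\to E\to\mathcal O\to0$. Now only one holomorphic $1$-form is visible, and the argument above stops. What survives is that $E$ is \emph{almost} flat. Choose a $C^\infty$ frame $e_1,e_2$ of $E$ with $e_1$ the holomorphic generator of the subbundle and $e_2$ a lift of the generator of the quotient. Then $\bar\partial e_1=0$ and $\bar\partial e_2=\beta e_1$ for a $\bar\partial$-closed $(0,1)$-form $\beta$. For $\epsilon>0$ let $k_\epsilon$ be the metric for which $e_1$, $f=\epsilon e_2$ is orthonormal. The connection given by $\nabla e_1=-\epsilon\bar\beta f$, $\nabla f=\epsilon\beta e_1$ is unitary and has $(0,1)$-part $\bar\partial$, so it is the Chern connection. With $B$ its matrix, the curvature is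
\[
dB+B\wedge B=\epsilon\begin{pmatrix}0&\partial\beta\\-\bar\partial\bar\beta&0\end{pmatrix}-\epsilon^2\begin{pmatrix}\beta\wedge\bar\beta&0\\0&\bar\beta\wedge\beta\end{pmatrix},\qquad B=\epsilon\begin{pmatrix}0&\beta\\-\bar\beta&0\end{pmatrix}.
\]
This is $O(\epsilon)$ in an orthonormal frame, and so is the curvature of $TX=S^2E$ in the orthonormal frame $e_1^2,\sqrt2\,e_1f,f^2$.

To turn this into a K\"ahler form, push a K\"ahler form of $X'$ forward to $X$. The result is a closed current, bounded below by a fixed positive form but singular along $S$. Demailly's regularization theorem smooths such a current at a cost in positivity of about (largest Lelong number)$\times$(lower bound for the curvature of $TX$). The first factor is a fixed number and the second is as small as we like, so the smoothed form is still positive, and $X$ is K\"ahler.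

\subsection*{Plan}
Call a holomorphic vector bundle \emph{hermitian flat} if it has a smooth hermitian metric whose Chern connection is flat, and \emph{flat-filtered} if it has a filtration by holomorphic subbundles with hermitian flat successive quotients. The second model generalizes to a criterion (Section~\ref{sec:kahler}): if $TX$ is a quotient of a flat-filtered bundle, then $X$ is K\"ahler; a holomorphic connection on $TX$ (Section~\ref{sec:conn}) then kills the Chern classes, and $X$ is covered by a torus. The work is to find the flat-filtered bundle, and here the rank of $E$ helps: $E$ has degree zero, and its stability only involves rank one subsheaves $L\subset E$. Such an $L$ defines a foliation $L^{n-1}\to TX$, and Brunella's theorem bounds its degree by zero (Section~\ref{sec:fol}). If degree zero occurs, $E$ itself is flat-filtered. Otherwise $E$ is stable and has a Hermitian--Einstein metric, and holomorphic tensors are parallel (Section~\ref{sec:stab}). If some bundle $S^kE\otimes N^j$ with $k\ge1$ has a section, the holonomy is small and $E$ becomes hermitian flat on a cover of degree at most two. If there is no such section, every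 holomorphic tensor is pointwise $\mathrm{SL}_2$-invariant. This yields a flat holomorphic connection on $TX\oplus\mathfrak{sl}(E)$ (Section~\ref{sec:flat}), and it forces all irreducible representations of $\pi_1(X)$ to be unitary (Section~\ref{sec:unitary}), so that $TX\oplus\mathfrak{sl}(E)$ is flat-filtered. Theorem~\ref{thm:class} is proved in Section~\ref{sec:class}.

\section{Tools}\label{sec:tools}

\subsection{K\"ahler modifications}
Let $Y$ be a manifold in class $\mathcal C$ and $Y_0\dashrightarrow Y$ a bimeromorphic map from a compact K\"ahler manifold. Eliminating its indeterminacies by blow-ups with smooth centers, which preserve the K\"ahler property, gives a holomorphic bimeromorphic map $\mu\colon Y'\to Y$ with $Y'$ compact K\"ahler. As $Y$ is smooth, the meromorphic map $\mu^{-1}$ is holomorphic off an analytic set $S\subset Y$ of codimension at least two, and $\mu$ restricts to a biholomorphism $Y'\setminus\mu^{-1}(S)\to Y\setminus S$. We call $\mu$ a \emph{K\"ahler modification} and identify these two open sets. Blow-ups of $Y$ are bimeromorphic to $Y$, hence in class $\mathcal C$. A connected finite \'etale cover $Y_2$ of $Y$ is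 in class $\mathcal C$ as well: $Y'\times_YY_2$ is a finite \'etale cover of $Y'$, hence K\"ahler, and it is a modification of $Y_2$.

Two extension theorems carry objects across an analytic set $S$ of codimension at least two: holomorphic sections of a vector bundle extend across $S$ (Hartogs), and plurisubharmonic (psh) functions extend across $S$ to psh functions (Grauert--Remmert).

\subsection{The setting}\label{sub:setting}
From now on, up to Section~\ref{sec:unitary}, we fix:
\begin{quote}
a compact complex manifold $X$ of dimension $n\ge3$ in class $\mathcal C$, an identification $TX=S^{n-1}E$ with $\operatorname{rk}E=2$, and a hermitian metric $h_N$ on $N=\bigwedge^2E$ with flat Chern connection.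
\end{quote}
The hypotheses of Theorem~\ref{thm:GL} provide $h_N$. Indeed $\det TX\cong N^{n(n-1)/2}$ gives $c_1(N)=0$ in $H^2(X,\mathbb R)$, so the curvature form of a smooth metric $h$ on $N$ is $d$-exact. By the $\partial\bar\partial$-lemma, valid in class $\mathcal C$ (Deligne--Griffiths--Morgan--Sullivan), it equals $i\partial\bar\partial u$ for a real function $u$, and $e^{u}h$ is flat. A reader interested only in Theorem~\ref{thm:SL} may take $N=\mathcal O_X$ with the constant metric. The setting passes to connected finite \'etale covers.

Put $V=S^{n-1}\mathbb C^2$. A \emph{representation} $U$ of $\mathrm{GL}_2=\mathrm{GL}_2(\mathbb C)$ is a finite-dimensional algebraic representation; it is a direct sum of modules $S^k\mathbb C^2\otimes{\det}^j$, $k\ge0$, $j\in\mathbb Z$. We write $E(U)$ for the bundle associated with $U$ and the frame bundle of $E$. Thus $TX=E(V)$, $\Omega^1_X=E(V^*)$, and $\mathfrak{sl}(E)=E(\mathfrak{sl}_2)$ is the bundle of trace-free endomorphisms, which acts on every $E(U)$. A connection on $E$ induces connections on all $E(U)$, and $\mathrm{GL}_2$-equivariant linear maps induce parallel bundle maps.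

\subsection{Gauduchon metrics and the Bochner identity}
Let $g$ be a hermitian metric on a complex manifold of dimension $n$, with form $\omega=i\sum dz_j\wedge d\bar z_j$ in a unitary coframe. The trace $\Lambda$ of $(1,1)$-forms is given by $\Lambda(i\,dz_j\wedge d\bar z_k)=\delta_{jk}$, or equivalently $(\Lambda a)\,\omega^n=n\,a\wedge\omega^{n-1}$. The metric is \emph{Gauduchon} if $\partial\bar\partial\omega^{n-1}=0$; such metrics exist on every compact complex manifold. They replace K\"ahler metrics wherever one only integrates $i\partial\bar\partial u$ against $\omega^{n-1}$. In particular, for a line bundle $L$ with a smooth metric $h$ of curvature $F_h$, the \emph{degree}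
\[
\deg_gL=\int\tfrac{i}{2\pi}F_h\wedge\omega^{n-1}
\]
does not depend on $h$. It is additive under tensor products and vanishes on hermitian flat bundles. We put $\deg_gE=\deg_g\det E$.

Let $W$ be a holomorphic bundle with a hermitian metric $\langle\,,\rangle$, linear in the first variable, with Chern connection $\nabla$ and curvature $F=\sum F_{j\bar k}\,dz_j\wedge d\bar z_k$ in holomorphic coordinates. For a holomorphic section $\xi$ one has $\partial_{\bar k}|\xi|^2=\langle\xi,\nabla_k\xi\rangle$ and $\nabla_{\bar j}\nabla_k\xi=-F_{k\bar j}\xi$, with $F_{k\bar j}^*=F_{j\bar k}$. Hence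
\begin{equation}\label{eq:bochner}
\partial_j\partial_{\bar k}|\xi|^2=\langle\nabla_j\xi,\nabla_k\xi\rangle-\langle F_{j\bar k}\xi,\xi\rangle,
\qquad
i\Lambda\partial\bar\partial|\xi|^2=|\nabla^{1,0}\xi|^2-\langle i\Lambda F\,\xi,\xi\rangle .
\end{equation}
The second identity is the trace of the first and holds for any hermitian $g$. To exploit it we need to integrate, in one place on the noncompact set $X\setminus S$. The following lemma says that a set of codimension two is too small to matter for bounded functions.

\begin{lemma}\label{lem:cutoff}
Let $Y$ be a compact complex manifold of dimension $n$ with a Gauduchon metric $g$, and let $S\subset Y$ be an analytic set of codimension at least two, possibly empty. If $f$ is a bounded smooth real function on $Y\setminus S$ with $i\Lambda\partial\bar\partial f\ge0$, then $i\Lambda\partial\bar\partial f=0$.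
\end{lemma}

\begin{proof}
We construct, for small $\epsilon>0$, smooth functions $\chi_\epsilon\colon Y\to[0,1]$ that vanish near $S$, equal $1$ off the $3\epsilon$-neighborhood of $S$, satisfy $|d\chi_\epsilon|\le C\epsilon^{-1}$ and $|\partial\bar\partial\chi_\epsilon|\le C\epsilon^{-2}$, and whose derivatives are supported in a set of volume $O(\epsilon^4)$. (If $S$ is empty, take $\chi_\epsilon=1$.)

Let $S_i$ be one of the finitely many irreducible components of $S$, of dimension $d\le n-2$, and choose a maximal $\epsilon$-separated subset of $S_i$ for the Riemannian distance of $g$. By maximality every point of $S_i$ is within $\epsilon$ of the subset, and the balls of radius $\epsilon/2$ about its points are disjoint. By Lelong's lower bound, $S_i$ has $2d$-dimensional volume at least $c\,\epsilon^{2d}$ in each of these balls, and $S_i$ has finite volume. So the subset has $O(\epsilon^{-2d})$ points. Let $x_1,x_2,\dots$ be the points obtained from all components; there are $O(\epsilon^{-2(n-2)})$ of them. Fix a smooth $\psi\colon\mathbb R\to[0,1]$ equal to $1$ on $(-\infty,4]$ and with support in $(-\infty,9)$, and put $\psi_j=\psi(\operatorname{dist}(\cdot,x_j)^2/\epsilon^2)$.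 The first and second derivatives of $\psi_j$ are $O(\epsilon^{-1})$ and $O(\epsilon^{-2})$, uniformly in $j$. If a point $y$ lies in $k$ of the balls $B(x_j,3\epsilon)$ centered at the points chosen on one component, then $B(y,4\epsilon)$ contains $k$ disjoint balls of radius $\epsilon/2$, so $k$ is bounded independently of $\epsilon$. Hence $\sum_j\psi_j$ satisfies the same derivative bounds. Let $\vartheta\colon\mathbb R\to[0,1]$ be smooth, equal to $1$ near $0$ and to $0$ on $[1,\infty)$, and put $\chi_\epsilon=\vartheta(\sum_j\psi_j)$. A point at distance less than $\epsilon$ from $S$ lies in some $B(x_j,2\epsilon)$, where $\psi_j=1$ and $\chi_\epsilon=0$. Off the union of the balls $B(x_j,3\epsilon)$ we have $\chi_\epsilon=1$, and this union has volume $O(\epsilon^{-2(n-2)}\epsilon^{2n})=O(\epsilon^4)$.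

Since $\partial\bar\partial\omega^{n-1}=0$,
\[
\partial\bar\partial(\chi_\epsilon\omega^{n-1})=\partial\bar\partial\chi_\epsilon\wedge\omega^{n-1}-\bar\partial\chi_\epsilon\wedge\partial\omega^{n-1}+\partial\chi_\epsilon\wedge\bar\partial\omega^{n-1},
\]
and since $\chi_\epsilon$ has compact support in $Y\setminus S$, two integrations by parts give
\[
\frac1n\int\chi_\epsilon\,(i\Lambda\partial\bar\partial f)\,\omega^n=\int f\,i\partial\bar\partial(\chi_\epsilon\omega^{n-1})=O\bigl(\sup|f|\cdot(\epsilon^{-2}+\epsilon^{-1})\,\epsilon^4\bigr)\longrightarrow0 .
\]
The integrand on the left is nonnegative and $\chi_\epsilon\to1$ pointwise on $Y\setminus S$, so Fatou's lemma gives $\int_{Y\setminus S}(i\Lambda\partial\bar\partial f)\,\omega^n=0$.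
\end{proof}

\begin{corollary}\label{cor:parallel}
Let $Y$ be a compact complex manifold with a Gauduchon metric.
\begin{enumerate}
\item[(a)] If a hermitian holomorphic bundle $W$ on $Y$ has $i\Lambda F=0$, in particular if its metric is flat, then every holomorphic section of $W$ is parallel for the Chern connection.
\item[(b)] A smooth real function $u$ on $Y$ with $i\Lambda\partial\bar\partial u=0$ is constant.
\end{enumerate}
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:cutoff} with $S=\emptyset$ to $f=|\xi|^2$, for which $i\Lambda\partial\bar\partial f=|\nabla^{1,0}\xi|^2$ by \eqref{eq:bochner}, and to $f=u^2$, for which $i\Lambda\partial\bar\partial f=2|\partial u|^2$.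
\end{proof}

\subsection{Pseudo-effective line bundles}
A \emph{singular metric} on a line bundle $M$ is $h=h_0e^{-\psi}$ with $h_0$ smooth and $\psi\in L^1_{\mathrm{loc}}$. Its curvature current is $\Theta=iF_{h_0}+i\partial\bar\partial\psi$. In a local holomorphic frame $e$ the \emph{weight} $-\log|e|_h^2$ is a potential for $\Theta$, so $\Theta\ge0$ means that the weights are psh. We call $M$ \emph{psef} if it has a singular metric with $\Theta\ge0$. For a hypersurface $P$ with local equation $t$, the weights $\log|t|^2$ define a singular metric on $\mathcal O(P)$ with curvature $2\pi[P]$.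

\begin{lemma}\label{lem:psef}
Let $M$ be a psef line bundle on a compact complex manifold with a Gauduchon metric $g$. Then $\deg_gM\ge0$. If $\deg_gM=0$, then every singular metric on $M$ with curvature $\Theta\ge0$ has $\Theta=0$, and $M$ is hermitian flat.
\end{lemma}

\begin{proof}
We have $\int i\partial\bar\partial\psi\wedge\omega^{n-1}=\int\psi\,i\partial\bar\partial\omega^{n-1}=0$, so $2\pi\deg_gM$ is the total mass of the positive measure $\Theta\wedge\omega^{n-1}$. If this mass is zero, the trace measure of the positive current $\Theta$ vanishes, so $\Theta=0$. Then $i\partial\bar\partial\psi=-iF_{h_0}$ is smooth, so $\psi$ is smooth by elliptic regularity, and $h_0e^{-\psi}$ is a smooth flat metric.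
\end{proof}

\section{The canonical holomorphic connection}\label{sec:conn}

A \emph{holomorphic connection} on a holomorphic bundle $W$ is a $\mathbb C$-linear map of sheaves $D\colon W\to\Omega^1_X\otimes W$ satisfying the Leibniz rule. Its curvature $R$ is a holomorphic section of $\Omega^2_X\otimes\operatorname{End}W$, and $R$ is also the curvature of the smooth connection $D+\bar\partial$. If $R=0$, the kernel of $D$ is a local system that generates $W$. The $(1,0)$-part of the flat Chern connection of $h_N$ is a flat holomorphic connection $D_N$ on $N$.

Holomorphic connections exist locally; the obstruction is to gluing them. The remedy is a normalization that singles out one local connection, as vanishing torsion singles out the Levi-Civita connection among metric ones. Two connections on $E$ inducing $D_N$ differ by a section $A$ of $\Omega_X^1\otimes\mathfrak{sl}(E)$, and their torsions on $TX$ differ by $\delta(A)$, where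
\[
\delta\colon V^*\otimes\mathfrak{sl}_2\to\textstyle\bigwedge^2V^*\otimes V,\qquad\delta(A)(u,v)=A(u)v-A(v)u .
\]
So torsion determines the connection exactly when $\delta$ is injective. For $n=2$ it is not, since the source has dimension $6$ and the target dimension $2$.

\begin{lemma}\label{lem:delta}
For $n\ge3$ the map $\delta$ is injective.
\end{lemma}

\begin{proof}
Let $A\colon V\to\mathfrak{sl}_2$ be linear with $A(u)v=A(v)u$ for all $u,v$.

If $n=3$, then $\mathfrak{sl}_2$ preserves the symmetric bilinear form $q$ on $V$, so $t(u,v,w)=q(A(u)v,w)$ is symmetric in $u,v$ and skew in $v,w$. Then $t(u,v,w)=-t(u,w,v)=-t(w,u,v)=t(w,v,u)=t(v,w,u)=-t(v,u,w)=-t(u,v,w)$, so $t=0$ and $A=0$.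

If $n\ge4$, then $\dim V>\dim\mathfrak{sl}_2$, so there is $u_0\neq0$ with $A(u_0)=0$. For all $v$ we get $A(v)u_0=A(u_0)v=0$, so the image of $A$ lies in the subalgebra $\mathfrak s\subset\mathfrak{sl}_2$ that annihilates $u_0$. Now $\mathfrak s\ne\mathfrak{sl}_2$, because $V$ has no nonzero invariant vector. A two-dimensional subalgebra is a Borel subalgebra, and a vector killed by it is a highest weight vector of weight $0$, whereas the highest weight of $V$ is $n-1$. So $\dim\mathfrak s\le1$ and $A=\lambda\otimes B$ with $\lambda\in V^*$, $B\in\mathfrak{sl}_2$. Suppose $A\ne0$ and pick $v$ with $\lambda(v)\neq0$. For $u\in\ker\lambda$ we have $\lambda(v)Bu=A(v)u=A(u)v=0$, so $B$ has rank at most $1$ on $V$. But a nonzero nilpotent $B$ acts on $V$ by one Jordan block, and a nonzero semisimple $B$ has $n$ distinct eigenvalues; in both cases the rank is at least $n-1\ge3$. So $A=0$.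
\end{proof}

\begin{proposition}\label{prop:conn}
There is a holomorphic connection $D$ on $E$ that induces $D_N$ on $N$. It induces a holomorphic connection on $TX$, and its curvature $R$ is a holomorphic section of $\Omega^2_X\otimes\mathfrak{sl}(E)$.
\end{proposition}

\begin{proof}
By complete reducibility choose an $\mathrm{SL}_2$-invariant complement $C$ of $\operatorname{im}\delta$ in $\bigwedge^2V^*\otimes V$. The center of $\mathrm{GL}_2$ acts on this space by scalars, so $C$ is $\mathrm{GL}_2$-invariant, and $\Omega^2_X\otimes TX=E(\operatorname{im}\delta)\oplus E(C)$. On an open set where $E$ has a holomorphic frame $e_1,e_2$ with $D_N(e_1\wedge e_2)=a\otimes e_1\wedge e_2$, the connection $D^0e_i=\frac12a\otimes e_i$ induces $D_N$, and the others are $D^0+A$ with $A$ a section of $E(V^*\otimes\mathfrak{sl}_2)$. The torsion $T(u,v)=D_uv-D_vu-[u,v]$ of $D=D^0+A$ on $TX$ is $T^0+\delta(A)$. By Lemma~\ref{lem:delta} exactly one $A$ cancels the component of $T^0$ in $E(\operatorname{im}\delta)$. So on each such open set there is exactly one connection inducing $D_N$ with torsion in $E(C)$, and by uniqueness these connections glue. The trace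 of $R$ is the curvature of $D_N$, which vanishes.
\end{proof}

For $n=3$ both sides of $\delta$ have dimension $9$, so $C=0$ and $D$ is torsion free; if $N$ is trivial, it is the Levi-Civita connection of $q$. The proof needs a holomorphic connection on $N$ to start from. In Example~\ref{ex:hyp}(c) there is none, and indeed the next lemma fails there.

\begin{lemma}\label{lem:norat}
$X$ contains no rational curve: every holomorphic map $f\colon\mathbb P^1\to X$ is constant.
\end{lemma}

\begin{proof}
The bundle $f^*TX$ has the holomorphic connection $f^*D$, whose curvature is a holomorphic $2$-form on a curve, hence zero. As $\mathbb P^1$ is simply connected, $f^*TX\cong\mathcal O^n$. Then $df\colon\mathcal O(2)\to\mathcal O^n$ is a section of $\mathcal O(-2)^n$ and vanishes.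
\end{proof}

\section{A criterion for being K\"ahler}\label{sec:kahler}

Fix a hermitian form $\omega$ on a compact complex manifold $Y$. For a hermitian bundle $W$ and a real number $\eta$, we write $iF_W\ge\eta\,\omega$ if the real $(1,1)$-form $\langle iF_Ws,s\rangle-\eta|s|^2\omega$ is nonnegative for every vector $s$ of $W$ (positivity in the sense of Griffiths), and $iF_W\le\eta\,\omega$ with the opposite sign. Lower bounds pass to quotient bundles with the induced metric, upper bounds pass to subbundles, and $iF_W\ge-\eta\,\omega$ is equivalent to $iF_{W^*}\le\eta\,\omega$.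

\begin{lemma}\label{lem:small}
Let $A$ be a flat-filtered bundle on $Y$ and $W$ a holomorphic quotient bundle of $A$. For every $\eta>0$ there is a smooth hermitian metric on $W$ with $iF_W\ge-\eta\,\omega$.
\end{lemma}

\begin{proof}
Let $0=A_0\subset\dots\subset A_m=A$ be the filtration, $G_i=A_i/A_{i-1}$, and let $k$ be the direct sum of the flat metrics on $\bigoplus G_i$, with flat Chern connection $\nabla^0$ and holomorphic structure $\bar\partial_0$. A $C^\infty$ splitting of the filtration identifies $A$ with $(\bigoplus G_i,\bar\partial_0+\beta)$, where $\beta=\sum_{i<j}\beta_{ij}$ and $\beta_{ij}$ is a $(0,1)$-form with values in $\operatorname{Hom}(G_j,G_i)$. Conjugating by the automorphism that is $\epsilon^i$ on $G_i$ gives $A\cong(\bigoplus G_i,\bar\partial_0+\beta_\epsilon)$ with $\beta_\epsilon=\sum_{i<j}\epsilon^{j-i}\beta_{ij}$. For this holomorphic structure the Chern connection of $k$ is $\nabla^0+B_\epsilon$ with $B_\epsilon=\beta_\epsilon-\beta_\epsilon^*$, since this connection is unitary and has the right $(0,1)$-part. Its curvature $\nabla^0B_\epsilon+B_\epsilon\wedge B_\epsilon$ is $O(\epsilon)$ in the norm defined by $\omega$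 and $k$, which do not depend on $\epsilon$. So $A$ has a metric with $iF_A\ge-\eta\,\omega$, and the bound passes to $W$.
\end{proof}

Let $\mathcal T$ be a closed real $(1,1)$-current with $\mathcal T\ge0$. Locally $\mathcal T=\frac i\pi\partial\bar\partial\psi_j$ with $\psi_j$ psh on $U_j$, and the differences $\psi_j-\psi_k$ are pluriharmonic, hence smooth. With a partition of unity $\tau_j$ put $\psi=\sum\tau_j\psi_j$. Then $\psi-\psi_k$ is smooth on $U_k$, so $\psi$ is \emph{almost psh} (locally psh plus smooth) and $\alpha=\mathcal T-\frac i\pi\partial\bar\partial\psi$ is a smooth form. The \emph{Lelong number} $\nu(\mathcal T,x)=\liminf_{z\to x}\psi(z)/\log|z-x|$ is a finite nonnegative number and an upper semicontinuous function of $x$. Let $p\colon P(T^*Y)\to Y$ be the bundle of lines in $T^*Y$, let $\mathcal O(-1)\subset p^*T^*Y$ be the tautological line bundle, $\mathcal O_{TY}(1)$ its dual, and $c(\cdot)=\frac{i}{2\pi}F$.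

\begin{theorem}[Demailly {\cite[Theorem~1.1]{Dem}}]\label{thm:dem}
Let $\mathcal T=\alpha+\frac i\pi\partial\bar\partial\psi$ be as above, with $\mathcal T\ge\gamma$ for a continuous real $(1,1)$-form $\gamma$. Suppose that $\mathcal O_{TY}(1)$ has a smooth metric with $c(\mathcal O_{TY}(1))+p^*u\ge0$ for a smooth $(1,1)$-form $u\ge0$ on $Y$. Then for each $c>0$ there are closed currents $\mathcal T_{c,k}=\alpha+\frac i\pi\partial\bar\partial\psi_{c,k}$, smooth off $\{x:\nu(\mathcal T,x)\ge c\}$, with
\[
\mathcal T_{c,k}\ge\gamma-\lambda_{c,k}\,u-\epsilon_{c,k}\,\omega,
\]
where $\epsilon_{c,k}\to0$ as $k\to\infty$ and the $\lambda_{c,k}$ are continuous functions decreasing in $k$ to $\min(\nu(\mathcal T,\cdot),c)$.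
\end{theorem}

\begin{proposition}\label{prop:kahler}
Let $Y$ be in class $\mathcal C$. If $TY$ is a holomorphic quotient bundle of a flat-filtered bundle, then $Y$ is K\"ahler.
\end{proposition}

\begin{proof}
Let $\mu\colon Y'\to Y$ be a K\"ahler modification with K\"ahler form $\omega'$. By compactness $\omega'\ge\kappa\,\mu^*\omega$ for some $\kappa>0$. As $\mu_*\mu^*\omega=\omega$, the closed current $\mathcal T=\mu_*\omega'$ satisfies $\mathcal T\ge\kappa\,\omega$. Fix $c>\max_Y\nu(\mathcal T,\cdot)$, which is finite by upper semicontinuity and compactness. The constants $\kappa$ and $c$ depend only on $\mathcal T$ and $\omega$, so we may now choose $\eta>0$ with $(c+1)\eta<\kappa/2$.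

By Lemma~\ref{lem:small}, $TY$ has a metric with $iF\ge-\eta\,\omega$. Then $iF_{T^*Y}\le\eta\,\omega$, the subbundle $\mathcal O(-1)\subset p^*T^*Y$ has $iF\le\eta\,p^*\omega$, and so $c(\mathcal O_{TY}(1))\ge-\frac{\eta}{2\pi}p^*\omega\ge-\eta\,p^*\omega$. Apply Theorem~\ref{thm:dem} with $\gamma=\kappa\,\omega$ and $u=\eta\,\omega$. By the choice of $c$, the $\mathcal T_{c,k}$ are smooth closed forms on all of $Y$. The compact sets $\{\lambda_{c,k}\ge c+1\}$ decrease and have empty intersection, so $\lambda_{c,k}<c+1$ for large $k$. For large $k$ we get $\mathcal T_{c,k}\ge(\kappa/2-\epsilon_{c,k})\,\omega>0$, which is a K\"ahler form.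
\end{proof}

\begin{corollary}\label{cor:torus}
In the setting of Section~\ref{sub:setting}, if $TX$ is a holomorphic quotient bundle of a flat-filtered bundle, then $X$ has a finite unramified covering by a complex torus.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:kahler}, $X$ is K\"ahler, and by Proposition~\ref{prop:conn}, $TX$ has a holomorphic connection $D$. The real Chern classes of $TX$ then vanish (Atiyah): the class $c_k$, $k\ge1$, is represented by a form of type $(2k,0)$, computed from $D+\bar\partial$, and by a form of type $(k,k)$, computed from a Chern connection, so it is zero by the Hodge decomposition. Since $c_1=0$, Yau's theorem gives a Ricci-flat K\"ahler form $\omega_0$. For such a metric $\int|\mathrm{Rm}|^2\omega_0^n$ is a constant multiple of $\int c_2(X)\wedge\omega_0^{n-2}=0$, so $\omega_0$ is flat. By Bieberbach's theorem a finite \'etale cover of $X$ is the quotient of the universal cover, a Euclidean space, by a lattice of translations. The complex structure is parallel, hence constant on this space, so the cover is a complex torus.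
\end{proof}

For $\mathrm{SL}_2(\mathbb C)$-structures the passage from K\"ahler to a torus cover is the first of the facts from \cite{BD} quoted in the introduction.

\section{Rank one subsheaves of $E$ and foliations}\label{sec:fol}

A rank one subsheaf $L\subset E$ is \emph{saturated} if $E/L$ is torsion free. Then $L$ is reflexive, hence a line bundle, and the inclusion $s\colon L\to E$ vanishes only in codimension at least two. To decide whether $E$ is stable we need an upper bound for $\deg_gL$. The structure converts $L$ into a subsheaf $L^{n-1}$ of the \emph{tangent} bundle, where positivity is tied to rational curves, and $X$ has none.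

A \emph{foliation by curves} $\mathcal F$ on a manifold $Y$ is a line bundle $T_{\mathcal F}$ with a holomorphic map $T_{\mathcal F}\to TY$ that vanishes only in codimension at least two. A nonzero meromorphic map $M\dashrightarrow TY$ from a line bundle defines a foliation with $T_{\mathcal F}=M\otimes\mathcal O(Z)$, where $Z$ is the divisor of its zeros and poles. Brunella's theorem \cite{Bru} states that on a compact connected K\"ahler manifold the bundle $T_{\mathcal F}^*$ is psef, unless a rational curve tangent to $\mathcal F$ passes through a general point. We transfer it to class $\mathcal C$.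

\begin{lemma}\label{lem:brunella}
Let $Y$ be in class $\mathcal C$, and suppose that all rational curves of $Y$ lie in a proper analytic subset $P$. Then $T_{\mathcal F}^*$ is psef for every foliation by curves $\mathcal F$ on $Y$.
\end{lemma}

\begin{proof}
Let $\mu\colon Y'\to Y$ be a K\"ahler modification, biholomorphic over $Y\setminus S$. The inverse of $d\mu\colon TY'\to\mu^*TY$ is meromorphic, so $\mathcal F$ gives a meromorphic map $\mu^*T_{\mathcal F}\dashrightarrow TY'$ and a foliation $\mathcal F'$ on $Y'$ that coincides with $\mathcal F$ over $Y\setminus S$. A rational curve through a point outside $\mu^{-1}(S\cup P)$ has a nonconstant image in $Y$, because $\mu$ is biholomorphic near that point, and the image is not contained in $P$. So there is no such curve, and $T^*_{\mathcal F'}$ is psef. Restricting the metric to $Y\setminus S$ gives psh weights for $T_{\mathcal F}^*$, and these extend across $S$.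
\end{proof}

\begin{proposition}\label{prop:line}
Let $L\subset E$ be a saturated rank one subsheaf and $g$ a Gauduchon metric on $X$.
\begin{enumerate}
\item[(i)] $L^{-(n-1)}$ is psef, and $\deg_gL\le0$.
\item[(ii)] If $\deg_gL=0$, then $L$ is hermitian flat and $L$ is a subbundle of $E$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Put $M=L^{n-1}$. The map $v=s^{n-1}\colon M\to S^{n-1}E=TX$ vanishes exactly on $Z=\{s=0\}$, which has codimension at least two. So it is a foliation with tangent bundle $M$. By Lemmas~\ref{lem:norat} and~\ref{lem:brunella}, $M^{-1}$ is psef, and Lemma~\ref{lem:psef} gives $-(n-1)\deg_gL\ge0$.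

(ii) By (i) and Lemma~\ref{lem:psef}, $M^{-1}$ is hermitian flat, and the $(n-1)$-st root of the dual metric is a flat metric on $L$. It remains to show $Z=\emptyset$. Degrees on $X$ do not see $Z$, which has codimension at least two; blowing up a point of $Z$ makes it visible as a divisor. Suppose $x_0\in Z$ and let $b\colon X_1\to X$ be the blow-up of $x_0$, with exceptional divisor $P$. Take coordinates $x_1,\dots,x_n$ centered at $x_0$ and local frames of $L$ and $E$. The components of $s$ lie in the maximal ideal $\mathfrak m$ of $x_0$, so $v=\sum v_i\partial_{x_i}$ with $v_i\in\mathfrak m^{n-1}$. In the chart $x_1=t$, $x_i=tu_i$ ($i\ge2$) of $X_1$, where $P=\{t=0\}$, we have $\partial_{u_i}=t\,\partial_{x_i}$ and $\partial_t=\partial_{x_1}+\sum_{i\ge2}u_i\partial_{x_i}$. Hence the fields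
\[
t\,\partial_{x_i}=\partial_{u_i}\quad(i\ge2),\qquad t\,\partial_{x_1}=t\,\partial_t-\sum_{i\ge2}u_i\partial_{u_i}
\]
are holomorphic on the chart; the other charts are obtained by permuting the coordinates. As $b^*v_i$ is divisible by $t^{n-1}$, the lift $\sum(t^{-1}b^*v_i)(t\,\partial_{x_i})$ of $v$ is a holomorphic map $b^*M\to TX_1$ that vanishes to some order $a\ge n-2$ along $P$, and off $P$ only in codimension at least two. The induced foliation $\mathcal F_1$ has $T_{\mathcal F_1}=b^*M\otimes\mathcal O(aP)$, and $a\ge1$ because $n\ge3$.

A rational curve in $X_1$ has constant image in $X$, and $b$ is injective off $P$, so the curve lies in $P$. By Lemma~\ref{lem:brunella}, $b^*M^{-1}\otimes\mathcal O(-aP)$ has a singular metric with curvature $\Theta\ge0$. Multiplying by the singular metric of $\mathcal O(aP)$ with curvature $2\pi a[P]$, we get a singular metric on $b^*M^{-1}$ with curvature $\Theta+2\pi a[P]\ge0$. But $b^*M^{-1}$ is hermitian flat, so it has degree zero for a Gauduchon metric on $X_1$. Lemma~\ref{lem:psef} gives $\Theta+2\pi a[P]=0$. Both terms are positive currents, so $a=0$, a contradiction.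
\end{proof}

\section{Stability and holonomy}\label{sec:stab}

Fix a Gauduchon metric $g$ on $X$. Since $N$ is hermitian flat, $\deg_gE=0$. The rank two bundle $E$ is \emph{$g$-stable} if $\deg_gL<\frac12\deg_gE=0$ for every saturated rank one subsheaf $L$. By Proposition~\ref{prop:line}(i), either $E$ is $g$-stable or some such $L$ has degree zero.

\begin{proposition}\label{prop:A}
If $E$ is not $g$-stable, then $X$ has a finite unramified covering by a torus.
\end{proposition}

\begin{proof}
Let $L$ be saturated of degree zero. By Proposition~\ref{prop:line}(ii) we have an exact sequence of vector bundles $0\to L\to E\to L^{-1}\otimes N\to0$ with hermitian flat outer terms. The subbundles $L^i\cdot S^{n-1-i}E$ filter $TX=S^{n-1}E$ with quotients $L^i\otimes(L^{-1}\otimes N)^{n-1-i}$, which are hermitian flat. Corollary~\ref{cor:torus} applies.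
\end{proof}

Assume now that $E$ is $g$-stable. By the theorem of Li and Yau (see also \cite{LT}), a bundle that is stable for a Gauduchon metric has a Hermitian--Einstein metric: $i\Lambda F=\gamma\operatorname{Id}$ with a constant $\gamma$. Taking the trace and integrating shows that $\gamma$ is proportional to the degree. So $E$ has a metric $h_E$, with Chern connection $\nabla$, such that
\begin{equation}\label{eq:HE}
i\Lambda F_{h_E}=0 .
\end{equation}
The structure group of $(E,h_E)$ is $\mathrm U(2)$, so a $\mathrm U(2)$-invariant hermitian product on $U$ gives a metric on $E(U)$ whose Chern connection is induced by $\nabla$ and again satisfies $i\Lambda F=0$. By Corollary~\ref{cor:parallel}(a), holomorphic sections of $E(U)$ are $\nabla$-parallel. On $N$, write $\det h_E=e^uh_N$. Then $i\Lambda\partial\bar\partial u=0$, so $u$ is constant by Corollary~\ref{cor:parallel}(b), and $\nabla$ induces the flat Chern connection of $h_N$.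

Let $K\subset\mathrm U(2)$ be the holonomy group of $\nabla$ at a base point and $K^0$ the restricted holonomy group, given by null-homotopic loops. Recall that $K^0$ is a connected normal subgroup of $K$, that $\pi_1(X)$ maps onto $K/K^0$, that $K^0=1$ if and only if $\nabla$ is flat, and that parallel sections and subbundles of $E(U)$ correspond to vectors and subspaces of $U$ fixed by $K$. As $\nabla$ is flat on $N$, we have $K^0\subset\mathrm{SU}(2)$.

\begin{proposition}\label{prop:B1}
If $E$ is $g$-stable and $H^0(X,S^kE\otimes N^j)\ne0$ for some $k\ge1$, $j\in\mathbb Z$, then $X$ has a finite unramified covering by a torus.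
\end{proposition}

\begin{proof}
A nonzero section is parallel, so $K$ fixes a nonzero vector of $S^k\mathbb C^2\otimes{\det}^j$, and the closure $\overline{K^0}\subset\mathrm{SU}(2)$ fixes a nonzero vector of $S^k\mathbb C^2$. This $\mathrm{SU}(2)$-module is irreducible and nontrivial, so $\overline{K^0}$ is a proper closed connected subgroup. Since $\mathfrak{su}(2)\cong(\mathbb R^3,\times)$ has no two-dimensional subalgebra, $\overline{K^0}$ is trivial or a maximal torus.

If $K^0=1$, then $E$ and $TX$ are hermitian flat, and Corollary~\ref{cor:torus} applies.

If $\overline{K^0}$ is a maximal torus, it has two distinct weight lines in $\mathbb C^2$. The group $K$ normalizes $\overline{K^0}$, so it permutes these lines. The subgroup $K'$ preserving each line has index at most two and contains $K^0$. Let $p\colon X_2\to X$ be the connected \'etale cover, of degree at most two, defined by the preimage of $K'/K^0$ in $\pi_1(X)$. The holonomy of $p^*\nabla$ lies in $K'$, so $p^*E=L_1\oplus L_2$ with parallel line subbundles, which are holomorphic because $\nabla^{0,1}=\bar\partial$. The manifold $X_2$ is in our setting and $p^*g$ is Gauduchon. By Proposition~\ref{prop:line}(i),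 $\deg L_i\le0$, while $\deg L_1+\deg L_2=\deg p^*N=0$. So both degrees vanish, and both $L_i$ are hermitian flat by Proposition~\ref{prop:line}(ii). Then $TX_2=\bigoplus_iL_1^i\otimes L_2^{n-1-i}$ is hermitian flat, and Corollary~\ref{cor:torus} gives a torus that finitely covers $X_2$, hence $X$.
\end{proof}

There remains the case
\begin{equation}\label{eq:B2}
E\text{ is }g\text{-stable and }H^0(X,S^kE\otimes N^j)=0\text{ for all }k\ge1,\ j\in\mathbb Z,
\end{equation}
in which no section is available to reduce the holonomy. The absence of sections is itself a strong constraint.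

\begin{lemma}\label{lem:inv}
Assume \eqref{eq:B2}. Then every holomorphic section $\xi$ of a bundle $E(U)$ takes values in $E(U^{\mathrm{SL}_2})$. So $\xi(x)$ is invariant under $\mathrm{SL}(E_x)$ for each $x$, $\xi$ is annihilated by $\mathfrak{sl}(E)$, and $D\xi=0$ for the connection $D$ of Proposition~\ref{prop:conn}.
\end{lemma}

\begin{proof}
The bundle $E(U)$ is a direct sum of bundles $S^kE\otimes N^j$, and the summands with $k=0$ form $E(U^{\mathrm{SL}_2})$. By \eqref{eq:B2} the other components of $\xi$ vanish. On $N^j$ the connection $D$ induces $D_N^{\otimes j}$, the $(1,0)$-part of a flat Chern connection, and Corollary~\ref{cor:parallel}(a) shows that the remaining components are parallel.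
\end{proof}

\section{A flat connection on $TX\oplus\mathfrak{sl}(E)$}\label{sec:flat}

Assume \eqref{eq:B2}. The torsion $T$ and the curvature $R$ of $D$ are holomorphic sections of $E(\bigwedge^2V^*\otimes V)$ and $E(\bigwedge^2V^*\otimes\mathfrak{sl}_2)$. By Lemma~\ref{lem:inv},
\begin{equation}\label{eq:TR}
DT=0,\qquad DR=0,\qquad a\cdot T=0,\qquad a\cdot R=0\quad\text{for all }a\in\mathfrak{sl}(E),
\end{equation}
where $(a\cdot T)(z,w)=aT(z,w)-T(az,w)-T(z,aw)$ and $(a\cdot R)(z,w)=[a,R(z,w)]-R(az,w)-R(z,aw)$. We cannot yet conclude that $R=0$. For $n=3$ and $N$ trivial, $T=0$, while $\bigwedge^2V^*\otimes\mathfrak{sl}_2\cong\mathfrak{sl}_2\otimes\mathfrak{sl}_2$ has a one-dimensional space of invariants, so \eqref{eq:TR} says $R(z,w)y=\kappa\,\bigl(q(w,y)z-q(z,y)w\bigr)$ with a constant $\kappa$: the metric $q$ has constant curvature. A metric of constant curvature need not be flat, but it has as many local Killing fields as a flat one, and these form a flat bundle that surjects onto $TX$. This is the object we want in general.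

To find the connection, let $y$ be a local vector field whose flow preserves $D$ on $TX$, and let $a=\mathcal L_y-D_y$, an endomorphism of $TX$. The definition of torsion gives $az=[y,z]-D_yz=-D_zy-T(y,z)$, and $[\mathcal L_y,D_z]=D_{[y,z]}$ gives $R(y,z)=[D_y,D_z]-[\mathcal L_y,D_z]=[D_z,a]=D_za$. These two equations say that $(y,a)$ is parallel for the following connection. On $A=TX\oplus\mathfrak{sl}(E)$ put
\[
\nabla^A_z=D_z+\Phi_z,\qquad\Phi_z(y,a)=\bigl(az+T(y,z),\;R(z,y)\bigr).
\]

\begin{proposition}\label{prop:flat}
Under \eqref{eq:TR}, the holomorphic connection $\nabla^A$ is flat.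
\end{proposition}

\begin{proof}
The section $\Phi$ of $\Omega^1_X\otimes\operatorname{End}A$ is built from $T$, $R$ and the action of $\mathfrak{sl}(E)$ on $TX$, all $D$-parallel. So $[D_z,\Phi_w]=\Phi_{D_zw}$, and the curvature $[\nabla^A_z,\nabla^A_w]-\nabla^A_{[z,w]}$ equals
\[
F_D(z,w)+\Phi_{T(z,w)}+[\Phi_z,\Phi_w],
\]
where the terms act on $(y,a)$ by
\begin{align*}
F_D(z,w)(y,a)&=\bigl(R(z,w)y,\;[R(z,w),a]\bigr),\\
\Phi_{T(z,w)}(y,a)&=\bigl(aT(z,w)+T(y,T(z,w)),\;R(T(z,w),y)\bigr),\\
\Phi_z\Phi_w(y,a)&=\bigl(R(w,y)z+T(aw,z)+T(T(y,w),z),\;R(z,aw)+R(z,T(y,w))\bigr).
\end{align*}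
With $DT=0$ and $DR=0$ the Bianchi identities read
\begin{align}
R(z,w)y+R(w,y)z+R(y,z)w&=T(T(z,w),y)+T(T(w,y),z)+T(T(y,z),w),\label{eq:B1}\\
0&=R(T(z,w),y)+R(T(w,y),z)+R(T(y,z),w).\label{eq:B2nd}
\end{align}
We collect the four blocks of the curvature.

\emph{From $a$ to $TX$:} $aT(z,w)+T(aw,z)-T(az,w)=(a\cdot T)(z,w)=0$.

\emph{From $y$ to $TX$:} $R(z,w)y+R(w,y)z-R(z,y)w+T(y,T(z,w))+T(T(y,w),z)-T(T(y,z),w)$. The first three terms are the left side of \eqref{eq:B1}, and by skew-symmetry of $T$ the last three are the negatives of the terms on its right side. The sum is zero.

\emph{From $a$ to $\mathfrak{sl}(E)$:} $[R(z,w),a]+R(z,aw)-R(w,az)=-(a\cdot R)(z,w)=0$.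

\emph{From $y$ to $\mathfrak{sl}(E)$:} $R(T(z,w),y)+R(z,T(y,w))-R(w,T(y,z))$, which by skew-symmetry of $R$ and $T$ is the right side of \eqref{eq:B2nd}.
\end{proof}

\begin{remark}
For even $n$, \eqref{eq:TR} already gives $T=0$ and $R=0$. The element $-1\in\mathrm{SL}_2$ acts by $-1$ on $\bigwedge^2V^*\otimes V$, so there are no invariants. And $\mathfrak{sl}_2$ occurs exactly once in $V^*\otimes V^*$, as the forms $\eta(a\,\cdot,\cdot)$ for the invariant symplectic form $\eta$ on $V$; these forms are symmetric, so $\mathfrak{sl}_2$ does not occur in $\bigwedge^2V^*$.
\end{remark}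

\section{Irreducible representations are unitary}\label{sec:unitary}

A flat holomorphic connection filters $A$ by flat subbundles with irreducible quotients, but these quotients need not be \emph{hermitian} flat. On a K\"ahler manifold the failure of an irreducible representation to be unitary is measured by a Higgs field. We show that under \eqref{eq:B2} there is no room for one.

\begin{proposition}\label{prop:unitary}
Assume \eqref{eq:B2}. Then every irreducible representation $\rho\colon\pi_1(X)\to\mathrm{GL}_r(\mathbb C)$ is conjugate to a unitary one.
\end{proposition}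

\subsection*{The harmonic bundle}
Let $\mu\colon X'\to X$ be a K\"ahler modification, biholomorphic over $X\setminus S$. The map $\pi_1(X\setminus S)\to\pi_1(X)$ is onto and factors through $\mu_*$, so $\mu_*$ is onto, and $\rho'=\rho\circ\mu_*$ is irreducible with the same image as $\rho$. By Corlette and Simpson \cite[\S1]{Sim}, the flat bundle of $\rho'$ on the compact K\"ahler manifold $X'$ has a harmonic metric $h$. This provides a holomorphic structure $\mathcal V$ on the underlying smooth bundle, with Chern connection $\nabla^h$, and a holomorphic section $\theta\in H^0(X',\Omega^1_{X'}\otimes\operatorname{End}\mathcal V)$ such that the flat connection is $\nabla^h+\theta+\theta^*$ and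
\[
\theta\wedge\theta=0,\qquad F_h=-(\theta\wedge\theta^*+\theta^*\wedge\theta).
\]
In coordinates, with $\theta=\sum\theta_j\,dz_j$ and $\theta^*=\sum\theta_j^*\,d\bar z_j$, this reads $[\theta_j,\theta_k]=0$ and $F_{j\bar k}=-[\theta_j,\theta_k^*]$. On $\operatorname{End}\mathcal V$, with the Hilbert--Schmidt metric, $F_{j\bar k}=-[\operatorname{ad}\theta_j,\operatorname{ad}\theta_k^*]$ and $(\operatorname{ad}\theta_j)^*=\operatorname{ad}\theta_j^*$, so
\begin{equation}\label{eq:ad}
-\langle F_{j\bar j}\,\xi,\xi\rangle=|[\theta_j^*,\xi]|^2-|[\theta_j,\xi]|^2\qquad(\xi\in\operatorname{End}\mathcal V).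
\end{equation}
If $\theta=0$, the flat connection preserves $h$, so $\rho'$ and hence $\rho$ are conjugate to unitary representations. It suffices to prove $\theta=0$ on the dense open set $X\setminus S\subset X'$.

These identities do not involve the K\"ahler metric of $X'$. They can therefore be combined on $X\setminus S$ with the Gauduchon metric $g$, for which $\Omega^1_X$ has a metric with $i\Lambda F=0$. We show that $\theta$ is nilpotent, by invariant theory, and normal, by a Bochner argument.

\begin{lemma}\label{lem:nilp}
For $x\in X\setminus S$ and $v\in T_xX$, the endomorphism $\theta_x(v)$ is nilpotent.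
\end{lemma}

\begin{proof}
The coefficient of $\lambda^{r-d}$ in $\det(\lambda-\theta(v))$ is a holomorphic section of $S^d\Omega^1_X=E(S^dV^*)$ over $X\setminus S$, and it extends to $X$ by Hartogs' theorem. By Lemma~\ref{lem:inv} it is an $\mathrm{SL}(E_x)$-invariant polynomial on $T_xX$. The endomorphisms $\theta_x(v)$, $v\in T_xX$, commute, so they are simultaneously triangular, and $\det(\lambda-\theta_x(v))=\prod_{i=1}^r(\lambda-a_i(v))$ with linear forms $a_i$ on $T_xX$. By unique factorization in the polynomial ring in $(\lambda,v)$, the group $\mathrm{SL}(E_x)$ permutes the finite set $\{a_1,\dots,a_r\}$. Being connected, it fixes each $a_i$. As $V^*$ has no nonzero invariant vector, all $a_i$ vanish.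
\end{proof}

To integrate the Bochner identity by Lemma~\ref{lem:cutoff} we need $\theta$ to be bounded for a metric on $X$. Smoothness on $X'$ bounds $\theta$ only for a metric on $X'$, and this is weaker: a vector of unit length on $X$ may be arbitrarily long on $X'$ near $\mu^{-1}(S)$. What saves the situation is that the flat bundle comes from $X$, so it has flat frames on small balls around points of $S$.

\begin{lemma}\label{lem:bounded}
The norm of $\theta$, measured with $h$ and any smooth hermitian metric on $\Omega^1_X$ over $X$, is bounded on $X\setminus S$.
\end{lemma}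

\begin{proof}
Off a neighborhood of $S$ this holds by compactness. Let $x_0\in S$ and let $B$ be a coordinate ball about $x_0$. The local system of $\rho$ is trivial on $B$. Let $e_1,\dots,e_r$ be a flat frame and $e_1^*,\dots,e_r^*$ the dual frame.

\emph{The metric $h$ is bounded in the flat frame.} Consider a holomorphic disc in $B\setminus S$ with coordinate $t$ and put $\theta_t=\theta(\partial_t)$. For a flat section $e$, the two types of the equation $(\nabla^h+\theta+\theta^*)e=0$ give $\nabla^h_te=-\theta_te$ and $\nabla^h_{\bar t}e=-\theta_t^*e$. Hence
\[
\partial_{\bar t}|e|^2=\langle\nabla^h_{\bar t}e,e\rangle+\langle e,\nabla^h_te\rangle=-2\langle e,\theta_te\rangle,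
\]
and, since $\theta_t$ is holomorphic,
\begin{equation}\label{eq:psh}
\partial_t\partial_{\bar t}|e|^2=-2\langle\nabla^h_te,\theta_te\rangle-2\langle e,\theta_t\nabla^h_{\bar t}e\rangle=2|\theta_te|^2+2|\theta_t^*e|^2\ge0 .
\end{equation}
So $u=\sum|e_i|^2$ is psh on $B\setminus S$. The dual flat connection has the same shape, with $-\theta^{\mathsf T}$ in place of $\theta$, so $u^*=\sum|e_i^*|^2$ is psh on $B\setminus S$ too. Both functions extend to psh functions on $B$, which are upper semicontinuous and so bounded above by a constant $C$ on a smaller concentric ball $B_1$. For the Gram matrix $H=(h(e_i,e_j))$ we have $u=\operatorname{tr}H$ and $u^*=\operatorname{tr}H^{-1}$, so all eigenvalues of $H$ are at least $C^{-1}$ on $B_1\setminus S$. If $J$ is the matrix of the $e_i$ in an $h$-orthonormal basis, then $JJ^*$ has the same eigenvalues as $H$, and $\sum_i|\theta_te_i|^2=\operatorname{tr}(\theta_tJJ^*\theta_t^*)\ge C^{-1}|\theta_t|^2$. With \eqref{eq:psh},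
\begin{equation}\label{eq:L2}
\partial_t\partial_{\bar t}u\ge2C^{-1}|\theta_t|^2\qquad\text{on discs in }B_1\setminus S.
\end{equation}

\emph{From an integral bound to a pointwise bound.} On a disc, $\theta_t$ is a holomorphic section of $\operatorname{End}\mathcal V$. By \eqref{eq:bochner} and \eqref{eq:ad},
\[
\partial_t\partial_{\bar t}|\theta_t|^2=|\nabla^h_t\theta_t|^2+|[\theta_t^*,\theta_t]|^2-|[\theta_t,\theta_t]|^2\ge0,
\]
so $|\theta_t|^2$ is subharmonic. Let $B_2\subset B_1$ be a smaller concentric ball and $r_0>0$ less than the difference of the radii. For $x\in B_2\setminus S$ and a unit vector $v\in\mathbb C^n$, the disc $t\mapsto x+tv$, $|t|\le r_0$, lies in $B_1$. It avoids $S$ unless $[v]$ is in the image of the holomorphic map $S\cap B_1\to\mathbb P^{n-1}$, $y\mapsto[y-x]$. This image has measure zero because $\dim S\le n-2$. For $[v]$ outside it, fix a smooth $\chi\ge0$ with compact support in $\{|t|<r_0\}$ and equal to $1$ on $\{|t|<r_0/2\}$. The mean value inequality, \eqref{eq:L2} and integration by parts give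
\[
|\theta_x(v)|^2\le\frac{4}{\pi r_0^2}\int_{|t|<r_0/2}|\theta_t|^2\le\frac{2C}{\pi r_0^2}\int\chi\,\partial_t\partial_{\bar t}u=\frac{2C}{\pi r_0^2}\int u\,\partial_t\partial_{\bar t}\chi\le C',
\]
because $0\le u\le C$, and $C'$ does not depend on $x$ or $v$. By density and continuity in $v$ the bound holds for all unit vectors. Finitely many balls $B_2$ cover $S$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unitary}]
View $\theta$ as a holomorphic section of $W=\Omega^1_X\otimes\operatorname{End}\mathcal V$ over $X\setminus S$. Use $h$ on $\operatorname{End}\mathcal V$ and, on $\Omega^1_X=E(V^*)$, the metric induced by $h_E$, which has $i\Lambda F=0$ by \eqref{eq:HE}; the trace $\Lambda$ is taken with $g$. Let $f=|\theta|^2$, which is bounded by Lemma~\ref{lem:bounded}. At a point, take coordinates with $dz_j$ unitary for $g$. Then $i\Lambda F_W=\operatorname{Id}\otimes\sum_jF_{j\bar j}$, with $F_{j\bar j}$ the curvature of $\operatorname{End}\mathcal V$. Write $[\,\cdot\,,\theta]=\sum_kdz_k\otimes[\,\cdot\,,\theta_k]$. By \eqref{eq:bochner}, \eqref{eq:ad} and $[\theta_j,\theta_k]=0$,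
\[
i\Lambda\partial\bar\partial f=|\nabla^{1,0}\theta|^2+\sum_j\bigl(|[\theta_j^*,\theta]|^2-|[\theta_j,\theta]|^2\bigr)=|\nabla^{1,0}\theta|^2+\sum_j|[\theta_j^*,\theta]|^2\ge0 .
\]
Lemma~\ref{lem:cutoff} shows that this vanishes, so $[\theta_j^*,\theta_k]=0$ for all $j,k$. Then $[\theta_x(v)^*,\theta_x(v)]=\sum\bar v_jv_k[\theta_j^*,\theta_k]=0$: each $\theta_x(v)$ is normal. It is nilpotent by Lemma~\ref{lem:nilp}, hence zero.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:SL} and~\ref{thm:GL}]
We are in the setting of Section~\ref{sub:setting}; fix a Gauduchon metric $g$. Propositions~\ref{prop:A} and~\ref{prop:B1} cover all cases except \eqref{eq:B2}. In that case $A=TX\oplus\mathfrak{sl}(E)$ has the flat holomorphic connection $\nabla^A$ of Proposition~\ref{prop:flat}. A Jordan--H\"older filtration of its monodromy representation gives a filtration of $A$ by flat holomorphic subbundles whose quotients have irreducible monodromy. By Proposition~\ref{prop:unitary} each quotient has a metric preserved by its flat connection. This connection has $(0,1)$-part $\bar\partial$, so it is the Chern connection, and the quotient is hermitian flat.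 Thus $A$ is flat-filtered, the projection $A\to TX$ is a holomorphic surjection, and Corollary~\ref{cor:torus} applies.
\end{proof}

\section{Classification and the bound in even dimension}\label{sec:class}

We use that a holomorphic map between complex tori is affine, since the derivative of its lift is a periodic holomorphic function.

\begin{proof}[Proof of Theorem~\ref{thm:class}(i)]
Let $(X,E,\varphi)$ be given. By Theorems~\ref{thm:SL} and~\ref{thm:GL} a torus finitely covers $X$. Passing to the Galois closure, which is a finite \'etale cover of a torus and hence a torus, we get $X=\mathbb T/\Gamma_0$ with $\mathbb T$ a torus and $\Gamma_0$ a finite group acting freely by affine maps. So $X=\mathbb C^n/\Pi$, where $\Pi=\pi_1(X)$ acts by affine maps, contains the lattice of $\mathbb T$ with finite index, and has finite linear part $\ell(\Pi)$.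

\emph{The structure on $TX$ is constant.} If $G=\mathrm{SL}_2(\mathbb C)$, fix a trivialization of $N$. Let $Q$ be the principal $G$-bundle of frames $\mathbb C^2\to E_x$, of determinant one if $G=\mathrm{SL}_2(\mathbb C)$. Taking symmetric powers and applying $\varphi^{-1}$ maps $Q$ to the bundle of frames $V\to T_xX$, and the image is a reduction of this bundle to $\rho_n(G)$. Choose a linear identification $\mathbb C^n\cong V$. On $\mathbb T$ the frame bundle is $\mathbb T\times\mathrm{GL}(V)$, and the reduction is a holomorphic map $\mathbb T\to\mathrm{GL}(V)/\rho_n(G)$. The target is an affine variety because $\rho_n(G)$ is reductive (Matsushima), so the map is constant. After changing the identification $\mathbb C^n\cong V$ by a representative of this constant, the reduction is $\mathbb T\times\rho_n(G)$, and on the universal cover it is $V\times\rho_n(G)$. An element $\gamma\in\Pi$ acts on frames by $(x,b)\mapsto(\gamma x,\ell(\gamma)b)$ and preserves the reduction, so $\ell(\Pi)\subset\rho_n(G)$.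

\emph{Lifting to $E$.} The kernel of $\rho_n$ consists of the scalars $t\in G$ with $t^{n-1}=1$, so it is finite. The pullback $\tilde Q$ of $Q$ to $V$ is a principal $\ker\rho_n$-covering of $V\times\rho_n(G)$. Over the simply connected set $V\times\{1\}$ it has a section, which gives an isomorphism of principal bundles $\tilde Q\cong V\times G$ lying over $V\times\rho_n(G)$ via $\rho_n$. The action of $\gamma\in\Pi$ on $\tilde Q$ commutes with the right action of $G$, so it has the form $(x,b)\mapsto(\gamma x,\sigma(\gamma,x)b)$, and $\rho_n(\sigma(\gamma,x))=\ell(\gamma)$. As $\sigma(\gamma,\cdot)$ is continuous with values in a finite set, it is constant. Thus $\sigma\colon\Pi\to G$ is a homomorphism with $\rho_n\circ\sigma=\ell$, and it has finite image because $\ell(\Pi)$ and $\ker\rho_n$ are finite. We get $E=(V\times\mathbb C^2)/\Pi$, and by the choice of the section $\varphi$ is induced by the identity. The subgroup $\ker\sigma$ has finite index and consists of translations, so $V/\ker\sigma$ is a torus, on which $E$ is trivial and $\varphi$ is constant. The group $\sigma(\Pi)\cong\Pi/\ker\sigma$ acts freely on it with quotient $X$.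

\emph{Converse.} Given $(\Pi,\sigma)$, the tangent bundle of the compact manifold $V/\Pi$ is $(V\times V)/\Pi$, with $\Pi$ acting on the second factor by $\ell=\rho_n\circ\sigma$. This is $S^{n-1}E$ for $E=(V\times\mathbb C^2)/\Pi$, and $\det E$ is trivial if $\sigma(\Pi)\subset\mathrm{SL}_2(\mathbb C)$. A hermitian product on $V$ averaged over the finite group $\ell(\Pi)$ descends to a flat K\"ahler metric, so $V/\Pi$ is in class $\mathcal C$ and $c_1=0$ in real cohomology.
\end{proof}

The group $\sigma(\Pi)$ is constrained by freeness. An affine map $x\mapsto ax+b$ has a fixed point if $1$ is not an eigenvalue of $a$, so every $\rho_n(\sigma(\gamma))$ has the eigenvalue $1$. For $G=\mathrm{SL}_2(\mathbb C)$ and odd $n$ this is automatic, since $0$ is a weight of $V$. For even $n$ all weights are odd; for instance $-1$ acts as $-\operatorname{Id}_V$ and is excluded.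

\begin{proof}[Proof of Theorem~\ref{thm:class}(ii)]
Let $\sigma(\gamma)$ have order $m$. It is diagonalizable with eigenvalues $\zeta^{\pm1}$, where $\zeta$ is a primitive $m$-th root of unity, and the eigenvalues of $\rho_n(\sigma(\gamma))$ are the $\zeta^k$ with $k$ odd and $|k|\le n-1$. One of them is $1$, so $m$ divides an odd integer $k$ with $1\le k\le n-1$. Hence $m$ is odd and $m\le n-1$. All elements of $\sigma(\Pi)$ have odd order, so by Cauchy's theorem the group has odd order. It is conjugate into $\mathrm{SU}(2)$ and does not contain $-1$, so it embeds in $\mathrm{SO}(3)$. The finite subgroups of $\mathrm{SO}(3)$ are cyclic, dihedral, tetrahedral, octahedral or icosahedral, and only cyclic ones can have odd order. So $\sigma(\Pi)$ is cyclic, and the order of a generator is odd and at most $n-1$. That the bound is attained is part of the next proposition.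
\end{proof}

\begin{proposition}\label{prop:sharp}
For every even $n\ge4$ there is a manifold $X=V/\Pi$ as in Theorem~\ref{thm:class}(i), with $G=\mathrm{SL}_2(\mathbb C)$ and $\sigma(\Pi)\cong\mathbb Z/(n-1)$. No torus covers this $X$ with degree less than $n-1$.
\end{proposition}

\begin{proof}
Let $m=n-1$, let $C_0$ be an elliptic curve and $\tau\in C_0$ a point of order $m$. On $C_0^m\times C_0$ put
\[
\gamma(x_1,\dots,x_m,y)=(x_2,\dots,x_m,x_1,\,y+\tau).
\]
Then $\gamma^m=1$, and $\gamma^j$ moves $y$ by $j\tau\ne0$ for $0<j<m$, so $\gamma$ generates a free action of $\mathbb Z/m$. Its linear part is diagonalizable; the cyclic permutation contributes every $m$-th root of unity once as an eigenvalue, and the last factor contributes $1$ once more. With $\zeta=e^{2\pi i/m}$, the matrix $\rho_n(\operatorname{diag}(\zeta,\zeta^{-1}))$ is diagonal with eigenvalues $\zeta^{m-2k}=\zeta^{-2k}$, $0\le k\le m$. Since $m$ is odd, $k=0,\dots,m-1$ give every $m$-th root of unity once, and $k=m$ gives $1$ again. (For $n=4$ the eigenvalues are $\zeta^3,\zeta,\zeta^{-1},\zeta^{-3}$, that is $1,\zeta,\zeta^2,1$.) So the two matrices are conjugate under a linear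 identification $\mathbb C^n\cong V$. Let $\Pi$ be the group of all lifts to $V$ of powers of $\gamma$, and let $\sigma\colon\Pi\to\mathbb Z/m\to\mathrm{SL}_2(\mathbb C)$ send lifts of $\gamma$ to $\operatorname{diag}(\zeta,\zeta^{-1})$. Then $\ell=\rho_n\circ\sigma$, and $X=V/\Pi$ is as required.

For even $n$ the representation $\rho_n$ of $\mathrm{SL}_2(\mathbb C)$ is faithful, so $\ker\sigma=\ker\ell$ is the group of all translations in $\Pi$, of index $n-1$. A covering of $X$ by a torus has the form $V/\Pi'$, with $\Pi'\subset\Pi$ of finite index and $V/\Pi'$ biholomorphic to a torus $\mathbb C^n/\Pi_0$. A lift $F\colon V\to\mathbb C^n$ of this biholomorphism satisfies $F\Pi'F^{-1}=\Pi_0$. The group $\Pi''=\Pi'\cap\ker\ell$ is a lattice of translations of finite index in $\Pi'$, and $F$ induces a biholomorphism of tori $V/\Pi''\to\mathbb C^n/F\Pi''F^{-1}$. So $F$ is affine, and $\Pi'=F^{-1}\Pi_0F$ consists of translations. Hence $\Pi'\subset\ker\ell$, and the degree $[\Pi:\Pi']$ is at least $n-1$.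
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD} Indranil Biswas and Sorin Dumitrescu, \emph{Holomorphic GL(2)-geometry on compact complex manifolds}, arXiv:2004.02682 (2020).

\bibitem{Bru} Brunella, Internat. J. Math. \textbf{17} (2006), 35--43.

\bibitem{Dem} Demailly, J. Algebraic Geom. \textbf{1} (1992).

\bibitem{LT} L\"ubke and Teleman, \emph{The Kobayashi--Hitchin correspondence}.

\bibitem{Sim} Simpson, Publ. IH\'ES \textbf{75} (1992).

\end{thebibliography}
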